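\title{Local cohomology of maximal injective dimension over ramified regular local rings}

\begin{abstract}
Let $R$ be a regular local ring of dimension $n$, let $I$ be a proper ideal of grade $c$, and put $d=n-c$. If $R$ contains a field, then $H^c_I(R)$ has injective dimension $d$. We show that the bound $\operatorname{inj\,dim}_R H^c_I(R)\le d$ fails for ramified regular local rings of mixed characteristic: for every prime $p$, every $c\ge 2$ and every $d\ge 5$ there is an example of residue characteristic $p$ in which the injective dimension is $n=d+c$ and the top Bass number is infinite. One example is the Stanley--Reisner ideal of the six-vertex projective plane in a ramified ring of dimension $8$. The bound does hold if $R$ is unramified, or $c\le 1$, or $d\le 1$.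
\end{abstract}

\section{Introduction}

Let $(R,\mathfrak m,k)$ be a regular local ring of dimension $n$ and $I\subsetneq R$ an ideal. The local cohomology modules $H^i_I(R)$ are the right derived functors of $\Gamma_I(N)=\{z\in N: I^tz=0\text{ for some }t\}$, evaluated at $R$. The first one that is nonzero sits in degree $c=\operatorname{grade}I$, which here equals the height of $I$. Put $d=n-c=\dim R/I$.

Every $R$-module has injective dimension at most $n$, and in the simplest cases $H^c_I(R)$ does much better. If $I=\mathfrak m$, then $H^n_{\mathfrak m}(R)$ is the injective hull of $k$ and has injective dimension $0=d$. If $I=0$, the module is $R$ and has injective dimension $n=d$. More generally the value is $d$ whenever $H^c_I(R)$ is the only nonzero local cohomology module, for instance when $I$ is generated by a regular sequence (Lemma~\ref{lem:cci}). Two general facts are known, and we use them without proof.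
\begin{enumerate}
\item[(K1)] One always has $d=\dim H^c_I(R)\le \operatorname{inj\,dim}_RH^c_I(R)$.
\item[(K2)] If $R$ contains a field, then $\operatorname{inj\,dim}_RH^c_I(R)\le d$.
\end{enumerate}
All of this suggests that the answer is always $d$. The following question comes from the paper of Mahmood and Schenzel \cite{MS}.

\medskip
\noindent\emph{Does $\operatorname{inj\,dim}_RH^c_I(R)\le d$ hold for every regular local ring $R$, including those that contain no field, and every proper ideal $I$?}
\medskip

A regular local ring that contains no field has \emph{mixed characteristic} $p$: its residue field has prime characteristic $p$ and $p\neq0$ in $R$. It is \emph{unramified} if $p\notin\mathfrak m^2$ and \emph{ramified} if $p\in\mathfrak m^2$. We show that the answer is no for ramified rings and yes for unramified ones.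

The counterexamples are built from a simplicial complex $T$ on the vertex set $\{1,\dots,N\}$. Its maximal faces are called \emph{facets}; $T$ is \emph{pure of dimension $2$} if every facet has three vertices, and then the \emph{link} of a vertex $v$ is the graph whose edges are the sets $\sigma\setminus\{v\}$ for the facets $\sigma\ni v$. Let $W$ be a complete discrete valuation ring with uniformizer $p$ and residue field $k$, and let $P_1,\dots,P_N\in W^e$. We consider two conditions.
\begin{enumerate}
\item[(T)] $T$ is pure of dimension $2$ and connected, all vertex links are connected graphs, $H_1(T;\mathbb Z)\cong\mathbb Z/p$, and $H_2(T;\mathbb Z)=0$.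
\item[(GP)] Any at most six of the $P_v$ have linearly independent reductions in $k^e$.
\end{enumerate}

\begin{theorem}\label{thm:main}
Let $p$ be a prime, $W$ a complete discrete valuation ring with uniformizer $p$ and residue field $k$, and $e\ge6$. Let $T$ and $(P_v)$ satisfy \textup{(T)} and \textup{(GP)}. Put $S=W[[x_1,\dots,x_e,y_1,y_2]]$ and
\[
f=\sum_{i=1}^e x_i\,y_1^{i-1}y_2^{e-i},\qquad h=p-f,\qquad R=S/hS .
\]
View $x_1,\dots,x_e$ as the coordinates on $W^e$. For a facet $\sigma$ let $\mathfrak q_\sigma\subset S$ be generated by the $W$-linear forms in the $x_i$ that vanish at $P_v$ for all $v\in\sigma$, and put $I_0=\bigcap_\sigma\mathfrak q_\sigma$ and $I=I_0R$. Then $R$ is a regular local ring of dimension $n=e+2$ not containing a field, $c=\operatorname{grade}I=e-3$, $d=5$, and $H^c_I(R)\ne\mathfrak mH^c_I(R)$. Consequently $\operatorname{inj\,dim}_RH^c_I(R)=n=d+c>d$.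
\end{theorem}

\begin{example}\label{ex:rp2}
Take $p=2$, $W=\mathbb Z_2$, $e=N=6$, let $P_1,\dots,P_6$ be the standard basis, and let $T$ have the facets
\[
123,\ 124,\ 135,\ 146,\ 156,\ 236,\ 245,\ 256,\ 345,\ 346 .
\]
Reading off the facets through each vertex, the links of $1,\dots,6$ are the $5$-cycles $23564$, $13654$, $12645$, $12536$, $13426$, $14325$. So all $15$ pairs are edges, each lies in exactly two facets, and $T$ is a connected closed surface of Euler characteristic $6-15+10=1$. Hence $T$ triangulates $\mathbb{RP}^2$, with $H_1=\mathbb Z/2$ and $H_2=0$, and (T) holds; (GP) holds for a basis. Here $\mathfrak q_\sigma=(x_i:i\notin\sigma)$, so $I_0$ is the Stanley--Reisner ideal of $T$. In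
\[
R=\mathbb Z_2[[x_1,\dots,x_6,y_1,y_2]]\Big/\Big(2-\sum_{i=1}^6x_iy_1^{i-1}y_2^{6-i}\Big)
\]
we obtain $n=8$, $c=3$, $d=5$ and $\operatorname{inj\,dim}_RH^3_I(R)=8$.
\end{example}

The failure is as bad as possible in a wide range. Bass numbers $\mu_j$ are recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:sharp}
For every prime $p$, every $c\ge2$ and every $d\ge5$ there are a regular local ring $R$ of mixed characteristic $p$ with $\dim R=n=c+d$ and an ideal $I$ of grade $c$ such that $\operatorname{inj\,dim}_RH^c_I(R)=n=d+c$. This is the largest value permitted by $\operatorname{gl\,dim}R=n$. Moreover, the Bass number $\mu_n(\mathfrak m,H^c_I(R))$ is infinite.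
\end{theorem}

\begin{theorem}\label{thm:positive}
One has $\operatorname{inj\,dim}_RH^c_I(R)=d$ in each of the following cases:
\begin{enumerate}
\item[(i)] $R$ has residue characteristic $p$, $p\ne0$ in $R$, and $p\notin\mathfrak m^2$;
\item[(ii)] $R$ is any regular local ring, and $c\le1$ or $d\le1$.
\end{enumerate}
\end{theorem}

Thus the inequality always holds for $c\le1$, fails in general for every $c\ge2$, and, by (K2) and Theorem~\ref{thm:positive}(i), can fail only for ramified rings. We do not settle the ramified case with $c\ge2$ and $d\in\{2,3,4\}$.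

\subsection*{The idea} A module $M$ with $M\ne\mathfrak mM$ has injective dimension $n$ (Lemma~\ref{lem:top}), so we want $H^c_I(R)$ to have $k$ as a quotient. Write $R=S/hS$ with $S$ unramified, $h=p-f$, and $f$ in the square of the maximal ideal. The long exact sequence of $0\to S\xrightarrow{h}S\to R\to0$ maps $H^c_I(R)$ onto the kernel of $h$ on $L=H^{c+1}_{I_0}(S)$. Suppose that $L$ is killed by $p$. Then $h$ acts on $L$ as $-f$: the element $h$ is a regular parameter, so $R$ is regular, but $L$ sees only the singular equation $f$, which we are free to choose. Two tasks remain. In Section~\ref{sec:K} we choose $f$ so that its kernel on $D=H^e_{(x)}(S/pS)$ has $k$ as a quotient; this needs two variables $y_1,y_2$. In Sections~\ref{sec:MV} and~\ref{sec:main} we find $I_0$ with $L\cong D$, using a Mayer--Vietoris spectral sequence that turns the torsion of $H_1(T;\mathbb Z)$ into local cohomology killed by $p$; this needs facets with three vertices. The value $d=5$ is $3+2$. Sections~\ref{sec:sharp} and~\ref{sec:positive} prove Theorems~\ref{thm:sharp} and~\ref{thm:positive}.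

\section{Bass numbers and local cohomology}\label{sec:prelim}

We use the following standard facts. Here $R$ is a noetherian ring, $J$ a proper ideal, and $E(R/\mathfrak p)$ the injective hull of $R/\mathfrak p$ for a prime $\mathfrak p$ with residue field $\kappa(\mathfrak p)$.
\begin{enumerate}
\item[(F1)] Every injective module is a direct sum of modules $E(R/\mathfrak p)$, and $\Gamma_J(E(R/\mathfrak p))$ equals $E(R/\mathfrak p)$ if $J\subseteq\mathfrak p$ and $0$ otherwise. In particular, $\Gamma_J$ of an injective module is injective.
\item[(F2)] For any module $M$, the number of copies of $E(R/\mathfrak p)$ in the $j$-th term of a minimal injective resolution is the \emph{Bass number} $\mu_j(\mathfrak p,M)=\dim_{\kappa(\mathfrak p)}\operatorname{Ext}^j_{R_{\mathfrak p}}(\kappa(\mathfrak p),M_{\mathfrak p})$. So $\operatorname{inj\,dim}M\le t$ if and only if $\mu_j(\mathfrak p,M)=0$ for all $\mathfrak p$ and all $j>t$.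
\item[(F3)] $H^i_J(-)$ depends only on the radical of $J$ and is computed by the \v{C}ech complex on any generators of $J$. For $R\to R'$ and an $R'$-module $N$ we have $H^i_J(N)=H^i_{JR'}(N)$; if $R'$ is flat, $H^i_{JR'}(R')=H^i_J(R)\otimes_RR'$.
\item[(F4)] $H^i_J(R)$ vanishes for $i<\operatorname{grade}J$ and is nonzero for $i=\operatorname{grade}J$. Also $H^i_J(-)=0$ if $i$ exceeds $\dim R$ or the number of generators of $J$.
\item[(F5)] If $(R,\mathfrak m,k)$ is regular local of dimension $n$, then $R$ is a unique factorization domain of global dimension $n$; its localizations are regular; $\operatorname{grade}J=\operatorname{ht}J=n-\dim R/J$; $\operatorname{Ext}^i_R(k,R)$ is $k$ for $i=n$ and $0$ otherwise; $H^n_{\mathfrak m}(R)\cong E(k)$; and for $0\ne a\in\mathfrak m$ the ring $R/aR$ is regular if and only if $a\notin\mathfrak m^2$.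
\end{enumerate}
The next two lemmas describe the two extremes, $n$ and $d$.

\begin{lemma}\label{lem:top}
Let $(R,\mathfrak m,k)$ be regular local of dimension $n$ and $M$ any $R$-module. Then $\mu_n(\mathfrak m,M)=\dim_kM/\mathfrak mM$. If $M\ne\mathfrak mM$, then $\operatorname{inj\,dim}_RM=n$.
\end{lemma}

\begin{proof}
The Koszul complex on a regular system of parameters $z_1,\dots,z_n$ is a free resolution of $k$. After applying $\operatorname{Hom}_R(-,M)$ its last map is $M^n\to M$, $(m_i)\mapsto\sum\pm z_im_i$, so $\operatorname{Ext}^n_R(k,M)\cong M/\mathfrak mM$. If this is nonzero, then $n\le\operatorname{inj\,dim}M\le\operatorname{gl\,dim}R=n$.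
\end{proof}

\begin{lemma}\label{lem:cci}
Let $R$ be regular local of dimension $n$ and $I$ a proper ideal of grade $c$ with $H^i_I(R)=0$ for all $i\ne c$. Then $\operatorname{inj\,dim}_RH^c_I(R)=n-c$.
\end{lemma}

\begin{proof}
Let $M=H^c_I(R)$ and let $E^\bullet$ be an injective resolution of $R$. By (F1), $\Gamma_I(E^\bullet)$ is a bounded below complex of injectives, and its only cohomology is $M$ in degree $c$; so $H^{j+c}\operatorname{Hom}(N,\Gamma_I(E^\bullet))=\operatorname{Ext}^j(N,M)$ for every $N$. If $\mathfrak p\supseteq I$, every map $R/\mathfrak p\to E^i$ lands in $\Gamma_I(E^i)$, whence $\operatorname{Ext}^j(R/\mathfrak p,M)\cong\operatorname{Ext}^{j+c}(R/\mathfrak p,R)$. Localizing at $\mathfrak p$ and using (F5), $\mu_j(\mathfrak p,M)\ne0$ exactly when $j=\operatorname{ht}\mathfrak p-c$. If $\mathfrak p\not\supseteq I$, then $M_{\mathfrak p}=0$. The largest $j$ that occurs is $n-c$, at $\mathfrak p=\mathfrak m$, and (F2) finishes the proof.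
\end{proof}

\section{The kernel of $f$ on inverse polynomials}\label{sec:K}

In this section $k$ is any field, $e\ge2$, and $\bar S=k[[x_1,\dots,x_e,y_1,y_2]]$. Let $D=H^e_{(x)}(\bar S)$, where $(x)=(x_1,\dots,x_e)$. It is the last cohomology of the \v{C}ech complex on the $x_i$, or equivalently $\varinjlim_t\bar S/(x_1^t,\dots,x_e^t)$ with $u$ written as $u\,(x_1\cdots x_e)^{-t}$. With $\varepsilon=(x_1\cdots x_e)^{-1}$, the module $D$ is free over $k[[y]]=k[[y_1,y_2]]$ on the elements $x^{-\beta}\varepsilon$, $\beta\in\mathbb Z_{\ge0}^e$; multiplication by $x_j$ lowers $\beta_j$ by one if $\beta_j>0$ and gives $0$ if $\beta_j=0$. Put $D_s=\bigoplus_{|\beta|=s}k[[y]]\,x^{-\beta}\varepsilon$, so that $D=\bigoplus_{s\ge0}D_s$ and $x_jD_s\subseteq D_{s-1}$.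

Let $f=\sum_ix_ig_i$ with $g_i\in k[[y]]$, and $K=0:_Df$. Since $fD_s\subseteq D_{s-1}$, we have $K=\bigoplus_sK_s$ with $K_s=K\cap D_s$; the submodule $(x,y)K$ is graded as well, and
\begin{equation}\label{eq:mK}
\big((x,y)K\big)_s=(y_1,y_2)K_s+\sum_jx_jK_{s+1}.
\end{equation}
The module $D$ itself equals $x_1D$. We want $K\neq(x,y)K$, and the smallest case shows how this happens.

\begin{example}\label{ex:e2}
Let $e=2$ and $f=x_1y_2+x_2y_1$. For $w=\sum_{a+b=s}w_{a,b}\,x_1^{-a}x_2^{-b}\varepsilon\in D_s$ the equation $fw=0$ reads $y_2w_{a+1,b}+y_1w_{a,b+1}=0$ for all $a+b=s-1$. Hence $w_{a,b}=(-y_2/y_1)^bw_{s,0}$, and $w_{0,s}\in k[[y]]$ forces $y_1^s\mid w_{s,0}$. So $K_s$ is free of rank one over $k[[y]]$, generated by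
\[
\omega_s=\sum_{a+b=s}(-1)^b\,y_1^ay_2^b\,x_1^{-a}x_2^{-b}\varepsilon .
\]
Now $x_1\omega_{s+1}=y_1\omega_s$ and $x_2\omega_{s+1}=-y_2\omega_s$, so \eqref{eq:mK} gives $((x,y)K)_s=(y_1,y_2)\omega_s$ and $K/(x,y)K=\bigoplus_{s\ge0}k\,\omega_s$. Inside $K$ one can divide by $x_j$ only at the price of a factor $y_j$.
\end{example}

In degree $0$ the general situation is easy to decide.

\begin{lemma}\label{lem:eps}
We have $\varepsilon\in K$, and $\varepsilon\in(x,y)K$ if and only if there is a relation $\sum_ig_iw_i=0$ in $k[[y]]$ in which some $w_i$ is a unit.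
\end{lemma}

\begin{proof}
As $D_{-1}=0$, we have $K_0=D_0=k[[y]]\varepsilon$. For $w=\sum_iw_i\,x_i^{-1}\varepsilon\in D_1$ we have $x_jw=w_j\varepsilon$ and $fw=(\sum_ig_iw_i)\varepsilon$. By \eqref{eq:mK}, $((x,y)K)_0=\mathfrak a\varepsilon$, where $\mathfrak a$ is generated by $y_1,y_2$ and all coefficients of all relations among the $g_i$. Since $k[[y]]$ is local, $\mathfrak a$ is the unit ideal exactly when one of these coefficients is a unit.
\end{proof}

This explains the two variables. If all $g_i$ are power series in one variable, some $g_j$ divides the others, and $g_i-ug_j=0$ is a relation with a unit coefficient. In two variables we can take the $e$ monomials of degree $e-1$: from now on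
\[
g_i=y_1^{i-1}y_2^{e-i}.
\]
If $\sum g_iw_i=0$, the part of degree $e-1$ is $\sum w_i(0)g_i=0$, so all $w_i(0)=0$ and $\varepsilon\notin(x,y)K$. This is all that Theorem~\ref{thm:main} needs. For the infinite Bass number we extend the pattern of Example~\ref{ex:e2} to all degrees: elements of $K_s$ vanish to order $s$ in $y$, and some vanish to order exactly $s$.

\begin{proposition}\label{prop:K}
For every $s\ge0$ we have $K_s\neq((x,y)K)_s$. Hence $\dim_kK/(x,y)K=\infty$.
\end{proposition}

\begin{proof}
The case $s=0$ was just done. Let $D_s^\circ=\bigoplus_{|\beta|=s}k\,x^{-\beta}\varepsilon$. For a form $q\in k[x]_s$ of degree $s$ and $u\in D^\circ_s$ let $\langle q,u\rangle$ be the coefficient of $\varepsilon$ in $qu$. The monomials $x^\beta$ and the elements $x^{-\beta}\varepsilon$ are dual bases, so the pairing is perfect.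

\emph{Claim: if $w\in k[y]_m\otimes D^\circ_s$ with $m<s$ and $fw=0$, then $w=0$.} Extending scalars, we may assume that $k$ is infinite. The substitution $y=(\lambda,1)$ with $\lambda\in k$ turns $f$ into the linear form $\ell_\lambda=\sum_i\lambda^{i-1}x_i$, so $\ell_\lambda\,w(\lambda,1)=0$ for every $\lambda$. For $\lambda_1,\dots,\lambda_s\in k$ consider
\[
\varphi(\lambda)=\big\langle\ell_{\lambda_1}\cdots\ell_{\lambda_s},\,w(\lambda,1)\big\rangle ,
\]
a polynomial in $\lambda$ of degree at most $m<s$. It vanishes at each $\lambda_j$, because the factor $\ell_{\lambda_j}$ kills $w(\lambda_j,1)$. If the $\lambda_j$ are distinct, $\varphi$ has more roots than its degree, so $\varphi(\lambda)=0$ for all $\lambda$. For fixed $\lambda$, $\varphi(\lambda)$ is a polynomial in $\lambda_1,\dots,\lambda_s$ whose product with $\prod_{i<j}(\lambda_i-\lambda_j)$ vanishes on $k^s$; so $\varphi(\lambda)=0$ for all $\lambda_1,\dots,\lambda_s$, distinct or not. By the Vandermonde determinant, $e$ forms $\ell_\lambda$ with distinct $\lambda$ are a basis of $k[x]_1$, and the products of $s$ of them, with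 repetition, span $k[x]_s$. Hence $w(\lambda,1)=0$ for all $\lambda\in k$, and $w=0$ because $w$ is homogeneous in $y$.

Since $f$ is homogeneous in $y$, the $y$-homogeneous components of an element of $K_s$ lie in $K_s$. By the claim, $K_s\subseteq(y_1,y_2)^sD_s$ for all $s$, and \eqref{eq:mK} gives $((x,y)K)_s\subseteq(y_1,y_2)^{s+1}D_s$. It remains to find, for $s\ge1$, a nonzero element in the kernel of
\[
f\colon k[y]_s\otimes D^\circ_s\longrightarrow k[y]_{s+e-1}\otimes D^\circ_{s-1},
\]
since it lies in $K_s$ and not in $(y_1,y_2)^{s+1}D_s$. Using $\binom{s+e-2}{e-1}=\binom{s+e-1}{e-1}\frac{s}{s+e-1}$, the dimension of the source minus that of the target is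
\[
(s+1)\binom{s+e-1}{e-1}-(s+e)\binom{s+e-2}{e-1}=\binom{s+e-1}{e-1}\frac{(s+1)(s+e-1)-(s+e)s}{s+e-1},
\]
and the numerator equals $e-1>0$.
\end{proof}

\section{The ramified ring}\label{sec:ring}

Let $W$, $S$, $f$, $h$, $R$ be as in Theorem~\ref{thm:main}, but with any $e\ge2$. Let $\mathfrak n=(p,x,y)$ be the maximal ideal of $S$ and $\bar S=S/pS$; the modules $D$ and $K$ are those of Section~\ref{sec:K}. For a direct summand $U$ of $W^e$ let $\mathfrak q_U\subset S$ be the ideal generated by the $W$-linear forms in the $x_i$ that vanish on $U$; thus $\mathfrak q_0=(x)$. Vectors in $W^e$ that are independent modulo $p$ extend to a basis of $W^e$ by Nakayama's lemma, so they span a direct summand.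

\begin{lemma}\label{lem:ring}
\begin{enumerate}
\item[(a)] $R$ is regular local of dimension $n=e+2$, the images of $x_1,\dots,x_e,y_1,y_2$ are a regular system of parameters, and $0\ne p\in\mathfrak m^2$. So $R$ has mixed characteristic and contains no field.
\item[(b)] Let $U\subseteq W^e$ be a direct summand and $b=e-\operatorname{rank}U$. Then $H^i_{\mathfrak q_U}(S)=0$ for $i\ne b$, and $H^b_{\mathfrak q_U}(S)$ is a torsion-free abelian group.
\item[(c)] In \textup{(b)}, $\operatorname{grade}\mathfrak q_UR=b$, and $h$ is injective on $H^b_{\mathfrak q_U}(S)$ with cokernel $H^b_{\mathfrak q_U}(R)$.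
\item[(d)] $H^e_{(x)}(S)\otimes_{\mathbb Z}\mathbb Z/p\cong D$, and $0:_Dh=K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $S$ is regular of dimension $e+3$, and $h\notin\mathfrak n^2$ because $f\in\mathfrak n^2$ and $p\notin\mathfrak n^2$. So $R$ is regular of dimension $e+2$. In $R$ we have $p=f$, so $\mathfrak m$ is generated by the $e+2$ elements $x_i,y_j$, and $p\in\mathfrak m^2$. Since $R/pR=\bar S/(f)$ has dimension $e+1<n$, we have $p\ne0$. In a subfield of $R$ the element $p$ would be $0$ or a unit.

(b) Extend a basis of $U$ to a basis of $W^e$ and let $t_1,\dots,t_{e-b},x'_1,\dots,x'_b$ be the dual coordinates. Then $S=W[[t,x',y]]$ and $\mathfrak q_U=(x'_1,\dots,x'_b)$ is generated by a sequence of length $b$ that is regular on $S$ and on $\bar S$. The vanishing follows from (F4). Primes other than $p$ are units in $W$, and the kernel of $p$ on $H^b_{\mathfrak q_U}(S)$ is a quotient of $H^{b-1}_{\mathfrak q_U}(\bar S)=0$.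

(c) $S/\mathfrak q_U=W[[t,y]]$ is a domain of dimension $e-b+3$, and the image of $h$ is $p-\bar f$ with $\bar f\in(t)$, which is nonzero. So $\dim R/\mathfrak q_UR=n-b$ and the grade is $b$ by (F5). In the long exact sequence of $0\to S\xrightarrow{h}S\to R\to0$ we have $H^{b-1}_{\mathfrak q_U}(R)=0$ and $H^{b+1}_{\mathfrak q_U}(S)=0$.

(d) The first claim follows from $0\to S\xrightarrow{p}S\to\bar S\to0$ and $H^{e+1}_{(x)}(S)=0$. The second holds because $pD=0$.
\end{proof}

\begin{proposition}\label{prop:cut}
Let $e\ge4$, let $(U_\sigma)_{\sigma\in\mathcal F}$ be a finite nonempty family of direct summands of rank $3$ of $W^e$, and put $I_0=\bigcap_\sigma\mathfrak q_{U_\sigma}$, $I=I_0R$, $L=H^{e-2}_{I_0}(S)$. Then $c=\operatorname{grade}I=e-3$ and $d=5$. If $0:_Lh\cong K$, then $M=H^c_I(R)$ satisfies $M\ne\mathfrak mM$, $\operatorname{inj\,dim}_RM=n$ and $\mu_n(\mathfrak m,M)=\infty$.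
\end{proposition}

\begin{proof}
A prime of $R$ contains $I$ if and only if it contains some $\mathfrak q_{U_\sigma}R$, and these ideals have height $e-3$ by Lemma~\ref{lem:ring}(c). So $c=e-3$ and $d=n-c=5$. The exact sequence $H^c_{I_0}(R)\to H^{c+1}_{I_0}(S)\xrightarrow{h}H^{c+1}_{I_0}(S)$ and (F3) show that $M$ surjects onto $0:_Lh\cong K$. As $\mathfrak m=(x,y)R$, the space $M/\mathfrak mM$ surjects onto $K/(x,y)K$, which is nonzero by Lemma~\ref{lem:eps} and infinite-dimensional by Proposition~\ref{prop:K}. Apply Lemma~\ref{lem:top}.
\end{proof}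

\section{A Mayer--Vietoris spectral sequence for arrangements}\label{sec:MV}

To compute $L$ we express the local cohomology along a union of linear subspaces through the local cohomology along their intersections. Let $(U_\sigma)_{\sigma\in\mathcal F}$ be a finite nonempty family of direct summands of $W^e$. For $\emptyset\ne A\subseteq\mathcal F$ put $U_A=\bigcap_{\sigma\in A}U_\sigma$. It is a direct summand, since $W^e/U_A$ embeds in the torsion-free module $\bigoplus_{\sigma\in A}W^e/U_\sigma$ and is therefore free. The $U_A$ are the \emph{flats}. We call the family \emph{clean} if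
\[
\sum_{\sigma\in A}\mathfrak q_{U_\sigma}=\mathfrak q_{U_A}\quad\text{for all }A\neq\emptyset .
\]
This can fail when subspaces meet modulo $p$ in more than the reduction of their intersection: for $W(1,0)$ and $W(1,p)$ in $W^2$ the sum is $(x_2,px_1)\ne(x_1,x_2)$. We shall verify cleanness by the following observation, which one reads off in dual coordinates.
\begin{enumerate}
\item[($*$)] If $U,U'$ are spanned by subsets $B,B'$ of one basis of $W^e$, then $U\cap U'$ is spanned by $B\cap B'$, and $\mathfrak q_U+\mathfrak q_{U'}=\mathfrak q_{U\cap U'}$.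
\end{enumerate}
For a flat $U$ let $Y_U$ be the simplicial complex whose simplices are the nonempty $A\subseteq\mathcal F$ with $U_A\supsetneq U$. Reduced homology has integer coefficients, with $\widetilde H_{-1}(\emptyset)=\mathbb Z$.

\begin{proposition}\label{prop:ss}
Let $(U_\sigma)_{\sigma\in\mathcal F}$ be clean and $I_0=\bigcap_\sigma\mathfrak q_{U_\sigma}$. There is a spectral sequence of $S$-modules with differentials $d_r\colon E_r^{s,b}\to E_r^{s+r,b-r+1}$, concentrated in the columns $-|\mathcal F|<s\le0$ and rows $0\le b\le e$, with $E_1^{0,b}=\bigoplus_\sigma H^b_{\mathfrak q_{U_\sigma}}(S)$ and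
\begin{equation}\label{eq:E2}
E_2^{-a,b}=\bigoplus_{U\text{ flat of rank }e-b}H^b_{\mathfrak q_U}(S)\otimes_{\mathbb Z}\widetilde H_{a-1}(Y_U).
\end{equation}
Each $H^i_{I_0}(S)$ has a finite decreasing filtration with $F^s/F^{s+1}=E_\infty^{s,i-s}$.
\end{proposition}

\begin{proof}
Order $\mathcal F$. For an injective $S$-module $E$ consider
\begin{equation}\label{eq:row}
\cdots\to\bigoplus_{|A|=2}\Gamma_{\mathfrak q_{U_A}}(E)\to\bigoplus_{|A|=1}\Gamma_{\mathfrak q_{U_A}}(E)\to\Gamma_{I_0}(E)\to0,
\end{equation}
where the component from $A=\{\sigma_0<\dots<\sigma_a\}$ to $A\setminus\{\sigma_i\}$ is $(-1)^i$ times the inclusion. This complex is exact. By (F1) it suffices to take $E=E(S/\mathfrak p)$; let $\mathcal F_{\mathfrak p}=\{\sigma:\mathfrak q_{U_\sigma}\subseteq\mathfrak p\}$. By cleanness $\mathfrak q_{U_A}\subseteq\mathfrak p$ if and only if $A\subseteq\mathcal F_{\mathfrak p}$, and $I_0\subseteq\mathfrak p$ if and only if $\mathcal F_{\mathfrak p}\ne\emptyset$. So \eqref{eq:row} is zero if $\mathcal F_{\mathfrak p}=\emptyset$, and otherwise it is the augmented chain complex, with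 coefficients in $E$, of the full simplex on $\mathcal F_{\mathfrak p}$.

Let $E^\bullet$ be an injective resolution of $S$ and $C^{-a,b}=\bigoplus_{|A|=a+1}\Gamma_{\mathfrak q_{U_A}}(E^b)$. This double complex has finitely many columns, and by exactness of \eqref{eq:row} its total complex is quasi-isomorphic to $\Gamma_{I_0}(E^\bullet)$. The columns $\ge s$ form a subcomplex $F^s$, and this filtration gives a convergent spectral sequence with $E_1^{-a,b}=\bigoplus_{|A|=a+1}H^b_{\mathfrak q_{U_A}}(S)$.

Fix a row $b$. By Lemma~\ref{lem:ring}(b) only the $A$ with $\operatorname{rank}U_A=e-b$ contribute. The component of $d_1$ from $A$ to $A'=A\setminus\{\sigma\}$ is, up to sign, the natural map attached to $U_A\subseteq U_{A'}$. If both ranks are $e-b$, then $U_{A'}/U_A$ is torsion and embeds in the free module $W^e/U_A$, so $U_A=U_{A'}$ and the map is the identity. Otherwise it is zero. Hence the row is a direct sum over flats $U$ of rank $e-b$ of complexes $H^b_{\mathfrak q_U}(S)\otimes C_\bullet$, where $C_a$ is free on the $A$ with $|A|=a+1$ and $U_A=U$, and the boundary is the simplicial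 one with all faces $A'\in Y_U$ omitted. This $C_\bullet$ is the relative chain complex of $(\Delta_U,Y_U)$, where $\Delta_U$ is the full simplex on $\{\sigma:U\subseteq U_\sigma\}\neq\emptyset$. As $\Delta_U$ is acyclic, $H_a(\Delta_U,Y_U)=\widetilde H_{a-1}(Y_U)$. The universal coefficient theorem has no Tor term because $H^b_{\mathfrak q_U}(S)$ is torsion-free.
\end{proof}

Formula \eqref{eq:E2} tells us what to look for. If all $U_\sigma$ have rank $\rho$, then $I_0$ has height $c=e-\rho$, and the flat $0$ contributes $H^e_{(x)}(S)\otimes\widetilde H_{\rho-2}(Y_0)$ to degree $c+1$. By Lemma~\ref{lem:ring}(d), a summand $\mathbb Z/p$ of this homology group produces $D$. The groups $\widetilde H_{-1}$ and $\widetilde H_0$ are free, so $\rho=3$ is the first possibility, and we need $Y_0$ to have $H_1=\mathbb Z/p$.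

\section{Arrangements in general position}\label{sec:main}

Let $T$ satisfy (T) and let $\mathcal F$ be its set of facets. Given vectors $P_v$, put $U_\tau=\sum_{v\in\tau}WP_v$ for a face $\tau$, and $\tau(A)=\bigcap_{\sigma\in A}\sigma$ for $\emptyset\ne A\subseteq\mathcal F$. For a face $\tau$ let $N_\tau$ be the simplicial complex of all nonempty $A\subseteq\mathcal F$ with $\tau(A)\supsetneq\tau$.

\begin{lemma}\label{lem:top2}
$N_\emptyset$ is homotopy equivalent to $T$, and $\widetilde H_0(N_{\{v\}})=0$ for every vertex $v$.
\end{lemma}

\begin{proof}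
The nerve lemma says: if a finite simplicial complex is a union of subcomplexes all of whose nonempty intersections are contractible, it is homotopy equivalent to the nerve, the complex of subfamilies with nonempty intersection. Cover $T$ by the full simplices on its facets; the intersections are the full simplices on the $\tau(A)$, and the nerve is $N_\emptyset$. The vertices of $N_{\{v\}}$ are the facets through $v$, that is, the edges of the link of $v$, and two are joined exactly when these edges share a vertex. Since the link is a connected graph, $N_{\{v\}}$ is connected.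
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The statements on $R$, $c$, $d$ are in Lemma~\ref{lem:ring}(a) and Proposition~\ref{prop:cut}. By the latter and Lemma~\ref{lem:ring}(d), it suffices to show $L=H^{e-2}_{I_0}(S)\cong D$.

For faces $\tau,\tau'$ the at most six vectors $P_v$, $v\in\tau\cup\tau'$, are part of a basis by (GP). So $U_\tau$ is a summand of rank $|\tau|$, $U_\tau\subseteq U_{\tau'}$ only if $\tau\subseteq\tau'$, and ($*$) applies to $U_\tau,U_{\tau'}$. Adding one facet at a time, $U_A=U_{\tau(A)}$ and $\sum_{\sigma\in A}\mathfrak q_{U_\sigma}=\mathfrak q_{U_A}$. The family is clean, and $Y_{U_\tau}=N_\tau$ for each flat $U_\tau$. The submodule $0$ is a flat, for otherwise $N_\emptyset$ would be a full simplex, contrary to $H_1(N_\emptyset)=\mathbb Z/p$.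

The terms of total degree $b-a=e-2$ with $b\le e$ are the following three.
\begin{itemize}
\item $a=0$, $b=e-2$. All $U_\sigma$ have rank $3$, so $E_1^{0,b}=0$ for $b\ne e-3$.
\item $a=1$, $b=e-1$. The flats of rank $1$ have the form $U_{\{v\}}$, and $\widetilde H_0(N_{\{v\}})=0$.
\item $a=2$, $b=e$. Here $E_2^{-2,e}=H^e_{(x)}(S)\otimes H_1(N_\emptyset)=H^e_{(x)}(S)\otimes\mathbb Z/p\cong D$.
\end{itemize}
The differentials $d_r$, $r\ge2$, leaving position $(-2,e)$ go to $E_2^{0,e-1}=0$ or to positive columns; those entering it come from rows $b>e$. Hence $L\cong E_\infty^{-2,e}=D$.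
\end{proof}

Purity was used for $a=0$, connected links for $a=1$, and $H_1(T)$ for $a=2$; the number six in (GP) is the size of the union of two disjoint facets. The connectedness of $T$ and $H_2(T)=0$ were not needed here. They enter in the case $c=2$ below.

\section{All primes, all grades $c\ge2$, all $d\ge5$}\label{sec:sharp}

Fix $p$, an infinite field $k$ of characteristic $p$, and a complete discrete valuation ring $W$ with uniformizer $p$ and residue field $k$, for example the Witt vectors of $\overline{\mathbb F}_p$.

\subsection{A complex with $H_1=\mathbb Z/p$}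
Let $T_p$ have the vertices $a_i$ $(i\in\mathbb Z/3)$, $b_j$ $(j\in\mathbb Z/3p)$ and $z$, and for $j\in\mathbb Z/3p$ the facets
\[
\{a_j,a_{j+1},b_j\},\qquad\{a_{j+1},b_j,b_{j+1}\},\qquad\{b_j,b_{j+1},z\},
\]
with the indices of $a$ read modulo $3$; see Figure~\ref{fig:Tp}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {0,...,5}{
  \draw[very thick] ({60*\x}:2.3)--({60*\x+60}:2.3);
  \draw ({60*\x}:2.3)--({60*\x+30}:1.2)--({60*\x+60}:2.3);
  \draw (0,0)--({60*\x+30}:1.2)--({60*\x+90}:1.2);}
\foreach \x/\y in {0/0,1/1,2/2,3/0,4/1,5/2}{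
  \node at ({60*\x}:2.6) {$a_{\y}$};
  \node[fill=white,inner sep=1pt] at ({60*\x+30}:1.2) {$b_{\x}$};}
\node[fill=white,inner sep=1pt] at (0,0) {$z$};
\end{tikzpicture}
\caption{The complex $T_p$ for $p=2$: a triangulated disk whose boundary $3p$-cycle (thick) is wrapped $p$ times around the $3$-cycle $a_0a_1a_2$ by identifying boundary vertices and boundary edges with equal labels.}\label{fig:Tp}
\end{figure}

\begin{lemma}\label{lem:Tp}
$T_p$ satisfies \textup{(T)}.
\end{lemma}

\begin{proof}
Replacing $a_j$ by $\tilde a_j$, $j\in\mathbb Z/3p$, gives a triangulated disk $\widetilde T$, the cone over the cycle $(b_j)$ with an annulus attached, with boundary the $3p$-cycle $\widetilde C=(\tilde a_j)$. The map $\widetilde T\to T_p$, $\tilde a_j\mapsto a_j$, is onto, so $T_p$ is connected, and it wraps $\widetilde C$ $p$ times around the $3$-cycle $C=a_0a_1a_2$. A face outside $C$ has exactly one preimage: it contains $z$ or some $b_j$, the vertex $z$ is adjacent to no $\tilde a_i$, and $b_j$ is adjacent only to $\tilde a_j$ and $\tilde a_{j+1}$, which have different images. So the relative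 chain complexes of $(\widetilde T,\widetilde C)$ and $(T_p,C)$ agree, giving $H_2(T_p,C)=\mathbb Z$ and $H_1(T_p,C)=0$, and the boundary map $H_2(T_p,C)\to H_1(C)=\mathbb Z$ is multiplication by $\pm p$. The sequence of the pair yields $H_2(T_p)=0$ and $H_1(T_p)=\mathbb Z/p$.

The link of $z$ is the cycle $(b_j)$. The link of $b_j$ is the cycle $a_j,a_{j+1},b_{j+1},z,b_{j-1}$. The link of $a_i$ is the union of the $p$ paths $a_{i-1},b_j,b_{j+1},a_{i+1}$ with $j\equiv i-1\pmod 3$, which share their endpoints. All are connected.
\end{proof}

\subsection{The case $c\ge3$, $d=5$}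
Take $e=c+3\ge6$, $T=T_p$, and $P_v=(1,\alpha_v,\dots,\alpha_v^{e-1})$ with $\alpha_v\in W$ of distinct residues. For any $m\le6$ of these vectors the first $m$ coordinates form a Vandermonde determinant that is a unit, so (GP) holds. The proof of Theorem~\ref{thm:main} gives $0:_Lh\cong K$, and Proposition~\ref{prop:cut} gives all assertions.

\subsection{The case $c=2$, $d=5$}
Now $e=5$, and (GP) is impossible: the rank-$3$ summands of two disjoint facets meet in a line. These lines are new flats, and they add to $L$ terms that are not killed by $p$. We arrange that each such line lies in no third $U_\rho$, and then show that the new terms do not change the kernel of $h$.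

Let $T=T_p$. For disjoint facets $\sigma,\tau$, Cramer's rule gives the relation $\sum_{w\in\sigma\cup\tau}c_wP_w=0$, where $c_w$ is, up to sign, the determinant of the other five vectors. Put $\zeta_{\sigma\tau}=\sum_{w\in\sigma}c_wP_w=-\sum_{w\in\tau}c_wP_w$. We require:
\begin{enumerate}
\item[(a)] any five of the $P_v$ are independent modulo $p$;
\item[(b)] if $\sigma,\tau$ are disjoint facets and $\rho$ is a third facet, then the four vectors $\zeta_{\sigma\tau}$, $P_w$ $(w\in\rho)$ are independent modulo $p$.
\end{enumerate}

\emph{Existence.} Each of these finitely many conditions says that a determinant, or one of several $4\times4$ minors, which is a polynomial in the residues of the coordinates, is nonzero. As $k$ is infinite, a product of nonzero polynomials is nonzero at some point of $(k^5)^N$, which we lift to $W$. So it suffices to satisfy each condition separately over $k$. For (a) take a basis. For (b) choose six vectors $P_w\in k^5$, $w\in\sigma\cup\tau$, any five independent, as in the Vandermonde construction; then all $c_w\ne0$. Let $\zeta=\zeta_{\sigma\tau}$ and $\rho_0=\rho\cap(\sigma\cup\tau)$.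 One of $\rho_0\cap\tau$, $\rho_0\cap\sigma$ has at most one element; by the symmetry of the two expressions for $\zeta$, say the first. Since $\rho\ne\sigma$, there is $v\in\sigma\setminus\rho_0$. If $\zeta$ were in the span of the $P_w$, $w\in\rho_0$, we would get a relation among the at most four vectors indexed by $\sigma\cup(\rho_0\cap\tau)$ with coefficient $c_v\ne0$ at $P_v$, which is impossible. So $\zeta$ and the $P_w$, $w\in\rho_0$, are independent, and the vectors $P_w$, $w\in\rho\setminus\rho_0$, which do not affect $\zeta$, can be chosen to extend them to four independent vectors.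

\emph{Flats.} We show that the family $(U_\sigma)$ is clean. Let $\emptyset\ne A\subseteq\mathcal F$.
\begin{itemize}
\item The facets in $A=\{\sigma_1,\dots,\sigma_r\}$ meet pairwise. Then $(\sigma_1\cap\dots\cap\sigma_j)\cup\sigma_{j+1}\subseteq\sigma_1\cup\sigma_{j+1}$ has at most five elements, so (a) and ($*$) apply at each step: the sum of the ideals is $\mathfrak q_{U_A}$ with $U_A=U_{\tau(A)}$.
\item $A=\{\sigma,\tau\}$ is a disjoint pair. The $c_w$ are units by (a). Choose $v_1,v_2\in\sigma$ and $u_1,u_2\in\tau$. Then $\zeta,P_{v_1},P_{v_2}$ is a basis of $U_\sigma$, and $\zeta,P_{u_1},P_{u_2}$ is a basis of $U_\tau$; replacing the third vector of $\sigma$ by $\zeta$ in the basis $(P_w)_{w\in\sigma\cup\{u_1,u_2\}}$ of $W^5$ gives a basis that contains both. By ($*$), $U_A=W\zeta$ and the sum is $\mathfrak q_{W\zeta}$. We call $W\zeta$ a \emph{node}.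
\item $A$ contains a disjoint pair and a third facet $\rho$. By (b) and ($*$), $W\zeta\cap U_\rho=0$ and $\mathfrak q_{W\zeta}+\mathfrak q_{U_\rho}=(x)$. So $U_A=0$ and the sum is $(x)$.
\end{itemize}
By (b), a node lies in $U_\sigma$, $U_\tau$ and no other $U_\rho$; so disjoint pairs correspond bijectively to nodes, and $Y_{W\zeta}$ consists of two points, with $\widetilde H_0=\mathbb Z$. The other flats of rank $1$ have the form $U_{\{v\}}$. By (a), $P_v\in U_\sigma$ only if $v\in\sigma$, and facets through $v$ meet pairwise, so $Y_{U_{\{v\}}}=N_{\{v\}}$. Finally $Y_0$ is $N_\emptyset$ together with $\nu$ extra edges, one for each disjoint pair. The pair $(Y_0,N_\emptyset)$ has homology $\mathbb Z^\nu$ in degree $1$ only, and $\widetilde H_0(N_\emptyset)=0$ because $T$ is connected. Therefore $H_1(Y_0)\cong\mathbb Z/p\oplus\mathbb Z^\nu$ and $H_2(Y_0)=H_2(T)=0$; in particular $0$ is a flat.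

\emph{The module $L=H^3_{I_0}(S)$.} In total degree $3$ we have $E_1^{0,3}=0$,
\[
E_2^{-1,4}=\bigoplus_{\zeta}H^4_{\mathfrak q_{W\zeta}}(S)=:L',\qquad E_2^{-2,5}=D\oplus H^5_{(x)}(S)^{\nu}=:L''.
\]
Apart from differentials into positive columns or out of rows $b>5$, the only ones that touch these terms are $d_2\colon E_2^{-2,5}\to E_2^{0,4}=0$ and $d_2\colon E_2^{-3,5}\to E_2^{-1,4}$, whose source $H^5_{(x)}(S)\otimes H_2(Y_0)$ is zero. We obtain an exact sequence $0\to L'\to L\to L''\to0$.

\emph{The kernel of $h$.} By Lemma~\ref{lem:ring}(c),(d), $h$ is injective on $L'$ with cokernel $\bigoplus_\zeta H^4_{\mathfrak q_{W\zeta}}(R)$, and $0:_{L''}h=K$. The snake lemma gives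
\[
0\to(0:_Lh)\to K\xrightarrow{\ \gamma\ }\bigoplus_\zeta H^4_{\mathfrak q_{W\zeta}}(R).
\]
We show $\gamma=0$ by comparing supports: $K$ is $(x)$-torsion, while the target has no such elements. Fix a node and let $t$ be the remaining coordinate, so $\mathfrak q_{W\zeta}+(t)=(x)$. As $t\notin\mathfrak m^2$ in $R$, the ring $R/tR$ is regular of dimension $6$, and its quotient by $\mathfrak q_{W\zeta}$ is $R/(x)R=k[[y]]$, of dimension $2$. So $\mathfrak q_{W\zeta}(R/tR)$ has grade $4$, $H^3_{\mathfrak q_{W\zeta}}(R/tR)=0$, and the sequence $0\to R\xrightarrow{t}R\to R/tR\to0$ shows that $t$ is injective on $H^4_{\mathfrak q_{W\zeta}}(R)$. Every element of $K$ is killed by a power of $t$, so each component of $\gamma$ vanishes. Thus $0:_Lh\cong K$, and Proposition~\ref{prop:cut} applies with $n=7$, $c=2$, $d=5$.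

\subsection{Larger $d$}
Given an example $(R,I)$ with $d=5$ and $M=H^c_I(R)$, let $R'=R[[u_1,\dots,u_r]]$ with maximal ideal $\mathfrak m'$, and $I'=IR'$. Then $R'$ is regular of mixed characteristic $p$, and $\dim R'$ and $\dim R'/I'=\dim(R/I)[[u]]$ grow by $r$, so the grade stays $c$. By (F3), $M'=H^c_{I'}(R')=M\otimes_RR'$, hence $M'/\mathfrak m'M'=M\otimes_Rk=M/\mathfrak mM$ is infinite-dimensional. Lemma~\ref{lem:top} completes the proof of Theorem~\ref{thm:sharp}. \qed

\section{Where the bound holds}\label{sec:positive}

Let $M=H^c_I(R)$.

\subsection{Small $c$ or small $d$}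
We prove Theorem~\ref{thm:positive}(ii) by reduction to Lemma~\ref{lem:cci}. If $c=0$, then $I=0$ as $R$ is a domain, and $H^i_I(R)=0$ for $i>0$. If $d=0$, then $c=n$ and (F4) gives the vanishing for $i\ne c$. If $d=1$, only $i=n=c+1$ needs an argument. The Hartshorne--Lichtenbaum vanishing theorem states that $H^n_J(A)=0$ for a complete local domain $A$ of dimension $n$ and an ideal $J$ with $\dim A/J>0$. It applies to $A=\hat R$ and $J=I\hat R$, and $H^n_I(R)=0$ follows by (F3) and faithful flatness.

Let $c=1$. The higher $H^i_I(R)$ need not be controlled, but we can change the ideal without changing $M$. Take $I$ radical and write $I=J\cap Q$, where $J$ is the intersection of the minimal primes of height $1$ and $Q$ that of the others; if there are no others, $I=J$. Then $\operatorname{ht}Q\ge2$. A prime containing $J+Q$ contains a minimal prime $Q_1$ of $Q$ and a minimal prime $J_1$ of $J$; it differs from $Q_1$, since distinct minimal primes of $I$ are incomparable. So $\operatorname{ht}(J+Q)\ge3$, and in the Mayer--Vietoris sequence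
\[
H^1_{J+Q}(R)\to H^1_J(R)\oplus H^1_Q(R)\to H^1_I(R)\to H^2_{J+Q}(R)
\]
the outer terms and $H^1_Q(R)$ vanish. Hence $M\cong H^1_J(R)$. In a unique factorization domain primes of height $1$ are principal, so $J$ is principal of grade $1$, and Lemma~\ref{lem:cci} gives $\operatorname{inj\,dim}M=n-1=d$.

\subsection{Unramified rings}
By (K1) and (F2), part (i) follows once $\mu_j(\mathfrak p,M)=0$ for all primes $\mathfrak p$ and all $j>d$. We may assume $M_{\mathfrak p}=H^c_{I_{\mathfrak p}}(R_{\mathfrak p})\ne0$. Then $\operatorname{grade}I_{\mathfrak p}=c$ by (F4), and $\dim R_{\mathfrak p}-c\le d$.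

If $p\notin\mathfrak p$, then every prime number is a unit in $R_{\mathfrak p}$, so $R_{\mathfrak p}\supseteq\mathbb Q$ and (K2) applies. Let $p\in\mathfrak p$. Since $R/pR$ is regular, so is $R_{\mathfrak p}/pR_{\mathfrak p}$; thus $R_{\mathfrak p}$ and its completion are unramified. Completion is faithfully flat with the same residue field, so it preserves dimensions, $c$, and the groups $\operatorname{Ext}^j(\kappa(\mathfrak p),M_{\mathfrak p})$. By Cohen's structure theorem, a complete unramified regular local ring of mixed characteristic $p$ is a power series ring over a complete discrete valuation ring $V$ with uniformizer $p$. Changing notation, it suffices to prove: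
\[
\text{if }R=V[[x_1,\dots,x_{n-1}]]\text{ with residue field }k,\text{ then }\operatorname{Ext}^j_R(k,M)=0\text{ for }j>d.
\]

The plan is to pass to $\bar R=R/pR=k[[x_1,\dots,x_{n-1}]]$, where a bound for modules over differential operators is available. For $t\ge0$ define the divided-power operators $\partial_i^{[t]}$ by $r(x_1,\dots,x_i+\theta,\dots,x_{n-1})=\sum_t\partial_i^{[t]}(r)\,\theta^t$, and let $\mathcal D\subseteq\operatorname{End}_V(R)$ be the ring generated by them and $R$; define $\bar{\mathcal D}\subseteq\operatorname{End}_k(\bar R)$ in the same way. We recall three standard facts. The products $\partial_1^{[t_1]}\cdots\partial_{n-1}^{[t_{n-1}]}$ form a basis of $\mathcal D$ as a left $R$-module, and of $\bar{\mathcal D}$ as a left $\bar R$-module. The ring $\bar{\mathcal D}$ is the ring of all $k$-linear differential operators of $\bar R$. Differential operators extend uniquely to localizations, so each $R_a$ is a $\mathcal D$-module and the localization maps are $\mathcal D$-linear.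

By the last fact the \v{C}ech complex is a complex of $\mathcal D$-modules, so $M$ is a $\mathcal D$-module. The element $p$ is central in $\mathcal D$, and reduction modulo $p$ maps basis to basis, so $\mathcal D/p\mathcal D\cong\bar{\mathcal D}$. Hence $0:_Mp$ and $M/pM$ are $\bar{\mathcal D}$-modules. By a theorem of Lyubeznik \cite{Lyu}, the injective dimension over $\bar R$ of a $\bar{\mathcal D}$-module is at most the dimension of its support.

To return to $R$, use the change-of-rings spectral sequence
\[
\operatorname{Ext}^a_{\bar R}\big(k,\operatorname{Ext}^b_R(\bar R,M)\big)\Rightarrow\operatorname{Ext}^{a+b}_R(k,M),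
\]
which comes from $\operatorname{Hom}_R(k,-)=\operatorname{Hom}_{\bar R}(k,\operatorname{Hom}_R(\bar R,-))$. The resolution $0\to R\xrightarrow{p}R\to\bar R\to0$ shows that the inner groups are $0:_Mp$ for $b=0$, $M/pM$ for $b=1$, and zero otherwise. So there is an exact sequence
\begin{equation}\label{eq:cor}
\operatorname{Ext}^j_{\bar R}(k,0:_Mp)\to\operatorname{Ext}^j_R(k,M)\to\operatorname{Ext}^{j-1}_{\bar R}(k,M/pM).
\end{equation}
The support of $0:_Mp$ lies in $V(I)$ and has dimension at most $d$, so the left term vanishes for $j>d$. The right term loses one degree, and we need the support of $M/pM$ to have dimension at most $d-1$. This is where we use that $c$ is the grade of $I$. Let $P\supseteq I$ be a prime with $\dim R/P=d$. Then $P$ is minimal over $I$ of height $c$, so $M_P=H^c_{PR_P}(R_P)$ is the injective hull of $\kappa(P)$ by (F5). An injective module over a domain is divisible and $p\ne0$, so $(M/pM)_P=0$. Thus the support of $M/pM$ has dimension at most $d-1$, and $M/pM=0$ if $d=0$. The right term of \eqref{eq:cor} vanishes for $j>d$, and Theorem~\ref{thm:positive} is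 proved. \qed

\begin{remark}
The hypothesis $p\notin\mathfrak m^2$ makes $R/pR$ a power series ring after completion, which is the setting of \cite{Lyu}. In the rings of Theorem~\ref{thm:main}, $R/pR=\bar S/(f)$ is not regular, because $f$ lies in the square of the maximal ideal of $\bar S$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Lyu}
Lyubeznik, \emph{Injective dimension of $D$-modules: a characteristic-free approach}, J. Pure Appl. Algebra 149 (2000).

\bibitem{MS}
Waqas Mahmood and Peter Schenzel, \emph{On Invariants and Endomorphism Rings of Local Cohomology Modules}, arXiv:1310.0920 (2013).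

\end{thebibliography}
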